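# Upper motives of division algebras under field extensions that keep them division

## 1. Right ideals in central simple algebras and their varieties

Throughout, $F$ is a field of any characteristic, $p$ is a prime, and $\bar F$ is an algebraic closure of $F$.

**Definition (degree, index, reduced dimension).** Let $A$ be a central simple $F$-algebra. Then $A_{\bar F}\cong M_d(\bar F)$, and $\deg A:=d$. Write $A\cong M_r(C)$ with $C$ a central division algebra, the *division part* of $A$; then $\operatorname{ind}A:=\deg C$. The *reduced dimension* of a right ideal $I\subset A$ is $\dim_F I/\deg A$.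

*Example.* If $A=\operatorname{End}(V)$, the right ideals are $\operatorname{Hom}(V,U)$ for subspaces $U\subset V$, and the reduced dimension is $\dim U$. In general the right ideals of $M_r(C)=\operatorname{End}_C(C^r)$ are $\operatorname{Hom}_C(C^r,U)$ with $U\subset C^r$ a $C$-submodule. Since $U\cong C^k$, the reduced dimension is $k\deg C$. So right ideals of reduced dimension $d$ exist exactly when $\operatorname{ind}A$ divides $d$ (and $0\le d\le \deg A$).

**Definition (flag varieties).** For $0<d_1<\dots<d_k\le\deg A$ let $X(\underline d;A)$ be the variety whose $L$-points are the flags $I_1\subset\dots\subset I_k$ of right ideals of $A_L$ with reduced dimensions $d_1,\dots,d_k$. These are the projective homogeneous $\mathrm{PGL}_1(A)$-varieties. We also allow weakly increasing sequences with entries from $0$ to $\deg A$: repetitions and zeros are dropped, and an empty sequence gives a point. For one integer we write $X(d,A)$; these are the *generalized Severi–Brauer varieties*.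

*Example.* $X(d,A)$ is a twisted form of the Grassmannian $\mathrm{Gr}(d,\deg A)$, of dimension $d(\deg A-d)$. For a quaternion algebra $H$, $X(1,H)$ is a conic, and it has a rational point only if $H$ is split. For $D$ of degree $4$, $X(2,D)$ is a form of $\mathrm{Gr}(2,4)$, of dimension $4$. Always $X(\deg A,A)=\operatorname{Spec}F$.

Recall that $\operatorname{ind}A$ divides $[L:F]\operatorname{ind}A_L$ for $L/F$ finite, and that an index which is a power of $p$ does not change under finite extensions of degree prime to $p$.

**(P) Points.** Let $A$ be central simple over $L$ with $\operatorname{ind}A=p^e$, let $X=X(\underline d;A)$ and $l=\min(e,\min_jv_p(d_j))$. For a field extension $L'/L$ the following are equivalent: $X$ has an $L'$-point; $\operatorname{ind}A_{L'}$ divides all $d_j$; $v_p(\operatorname{ind}A_{L'})\le l$; $X_{L'}$ has a $0$-cycle of degree prime to $p$. If they fail, all closed points of $X_{L'}$ have degree divisible by $p$.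

*Proof.* The first two are equivalent by the example above (nested ideals exist as soon as the sizes are allowed). The second and third are equivalent because $\operatorname{ind}A_{L'}$ is a power of $p$ not exceeding $p^e$. A $0$-cycle of degree prime to $p$ involves a closed point of degree prime to $p$. Let $\kappa$ be its residue field. Then $\operatorname{ind}A_\kappa=\operatorname{ind}A_{L'}$ divides all $d_j$. The last sentence is the same argument. $\square$

The same holds for a finite product of such varieties for algebras with a common division part, with $l$ the minimum over the factors: a point of the product is a tuple of points.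

## 2. Chow motives modulo $p$, multiplicity, upper motives

We write $\mathrm{Ch}=\mathrm{CH}/p$ and work in the category $\mathrm{CM}(F,\mathbb F_p)$ of graded Chow motives with coefficients in $\mathbb F_p$, as in Elman–Karpenko–Merkurjev. Its morphisms are
$$\operatorname{Hom}(M(X)(i),M(Y)(j))=\mathrm{Ch}_{\dim X+i-j}(X\times Y),\qquad \beta\circ\alpha=p_{13*}(p_{12}^*\alpha\cdot p_{23}^*\beta).$$
Idempotents split, and $M(X)\otimes M(Y)=M(X\times Y)$. The *Tate motives* are the shifts $\mathbb F_p(i)$ of $\mathbb F_p=M(\operatorname{Spec}F)$. For a motive $N$ put $\mathrm{Ch}_i(N)=\operatorname{Hom}(\mathbb F_p(i),N)$ and $\mathrm{Ch}^i(N)=\operatorname{Hom}(N,\mathbb F_p(i))$. For $N=M(X)$ these are $\mathrm{Ch}_i(X)$ and $\mathrm{Ch}^i(X)$, and the composite $\mathbb F_p(i)\xrightarrow{a}M(X)\xrightarrow{b}\mathbb F_p(i)$ is $\deg(a\cdot b)$. There are no nonzero morphisms between Tate motives of different shifts.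

*Example.* On $\mathbb P^1$ the pairs $([\mathrm{pt}],[\mathbb P^1])$ and $([\mathbb P^1],[\mathrm{pt}])$ have $\deg(a\cdot b)=1$ and give $M(\mathbb P^1)=\mathbb F_p\oplus\mathbb F_p(1)$.

**Definition (rank).** Over $\bar F$ a projective homogeneous variety is cellular, so its motive is a sum of Tate motives, and so is every summand. The rank $\operatorname{rk}N$ of a summand $N$ is the number of Tate summands of $N_{\bar F}$.

*Example.* For $D$ of degree $4$, $M(X(2,D))$ has rank $\binom42=6$; over $\bar F$ the shifts are $0,1,2,2,3,4$.

**Definition (multiplicity).** For $Z$ integral and $\alpha\in\mathrm{Ch}_{\dim Z}(Z\times Z')$, $\operatorname{mult}\alpha\in\mathbb F_p$ is defined by $pr_{1*}\alpha=\operatorname{mult}(\alpha)[Z]$; equivalently, $\alpha^*[Z']=\operatorname{mult}(\alpha)[Z]$.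

*Example.* The diagonal has multiplicity $1$. If $z\in Z$ is a closed point, $[Z]\times[z]$ has multiplicity $\deg z$ mod $p$; on a conic without rational points, with $p=2$, this is always $0$.

Since $(\beta\circ\alpha)^*=\alpha^*\beta^*$, multiplicity is multiplicative, and $\operatorname{mult}\colon\operatorname{End}M(Z)\to\mathbb F_p$ is a unital ring homomorphism. For a projector $\pi$, $\mathrm{Ch}^0(Z,\pi)\ne0$ iff $\operatorname{mult}\pi=1$.

**(F1)** (Chernousov–Gille–Merkurjev, Duke 2005; Chernousov–Merkurjev, Transform. Groups 2006.) Let $Z$ be projective homogeneous under a semisimple group of inner type. The kernel of $\operatorname{End}M(Z)\to\operatorname{End}M(Z_{\bar F})$ consists of nilpotent elements, and Krull–Schmidt holds for $M(Z)$ and its summands: complete decompositions (into indecomposables) exist and are unique up to isomorphism.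

**Definition (upper motive).** In a complete decomposition of $M(Z)$ the projectors are orthogonal with sum $1$, so exactly one has multiplicity $1$. Its summand is the upper motive $U(Z)$: the one with $\mathrm{Ch}^0\neq0$. For $D$ central division of degree $p^n$, $n\ge1$, and $0\le m\le n$ put
$$X_m=X(p^m,D),\qquad M_{m,D}=U(X_m).$$
We use the same notation for $n=0$, where $M_{0,D}=\mathbb F_p$.

*Example.* If $Z$ has a rational point $z$, then $[Z]\times[z]$ is a projector of multiplicity $1$ which factors through $\mathbb F_p$, so $U(Z)=\mathbb F_p$. In particular $M_{n,D}=\mathbb F_p$.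

**Base change.** Let $U(Z)=(Z,\pi)$ with $Z$ geometrically integral, and let $L/F$ be any field extension. Then $\operatorname{mult}\pi_L=1$, so exactly one member of a complete decomposition of $U(Z)_L$ has $\mathrm{Ch}^0\ne0$. Together with the complement of $\pi_L$ it belongs to a complete decomposition of $M(Z_L)$, so it is $U(Z_L)$:
$$U(Z)_L\cong U(Z_L)\oplus R .\tag{1}$$

*Example.* For $Z$ a conic without rational points, $p=2$, and $L$ a splitting field, $U(Z)=M(Z)$ (see Section 4 for the result used), and (1) reads $M(Z_L)=\mathbb F_2\oplus\mathbb F_2(1)$, with $R=\mathbb F_2(1)$.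

## 3. Does $M_{m,D}$ stay indecomposable while $D$ stays division?

In the last example $M_{m,D}$ broke up, but the extension also destroyed the division algebra. Suppose it does not: $K/F$ is a field extension such that $D_K$ is still division. The following is stated as a conjecture in Maksim Zhykhovich, "Decompositions of motives of generalized Severi-Brauer varieties", arXiv:1110.1023 (2011):

*If $D_K$ is still division, then $(M_{m,D})_K$ is still indecomposable.*

We prove it for all $p$, all $n\ge1$ and all $m=0,\dots,n$. Lemma 1 will show that $M(X(\underline d;D))\cong\bigoplus_{l,i}M_{l,D}(i)^{\oplus n_{l,i}}$ with unique multiplicities $n_{l,i}=n_{l,i}(\underline d;D)$, where $0\le l\le n$ and $i\in\mathbb Z$.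

**Theorem A.** If $D_K$ is division, then $(M_{m,D})_K$ is indecomposable; that is, $(M_{m,D})_K\cong M_{m,D_K}$.

**Theorem B.** If $D_K$ is division, then $n_{l,i}(\underline d;D)=n_{l,i}(\underline d;D_K)$ for all $l,i,\underline d$. More generally, let $Z$ be a finite product of projective homogeneous varieties under groups $\mathrm{PGL}_1(M_r(D))$, $r\ge1$. Then every indecomposable summand of $M(Z)$ remains indecomposable over $K$, and non-isomorphic ones remain non-isomorphic.

**Theorem C.** Let $m<n$ and let $K/F$ be any field extension. Then $(M_{m,D})_K$ is indecomposable if and only if $D_K$ is division. More precisely, let $\operatorname{ind}D_K=p^e$ and let $B$ be the division algebra Brauer equivalent to $D_K$. If $e\ge m$, then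
$$(M_{m,D})_K\cong\bigoplus_{k=0}^{p^{n-e}-1}M_{m,B}(p^{m+e}k)\ \oplus\ (\text{shifts of } M_{l',B},\ l'<m).$$
If $e<m$, then $(M_{m,D})_K$ has the Tate motive $\mathbb F_p$ as a proper summand.

**Theorem D.** The numbers $n_{l,i}(\underline d;D)$ depend only on $p,n,\underline d,l,i$, not on $F$ (of any characteristic) or $D$.

## 4. Small cases, and rational cycles that appear over $K$

For $m=n$ the motive is $\mathbb F_p$ and there is nothing to prove. By results of Karpenko, $M_{m,D}$ is the whole motive of $X(p^m,D)$ when $m=0$, and also when $m=1$ and $p=2$. In these cases $(M_{m,D})_K=M(X(p^m,D_K))=M_{m,D_K}$, because $D_K$ is again division, and Theorem A holds. This covers all $m$ when $n=1$, and when $p=n=2$. In all remaining cases with $m<n$ the motive of $X(p^m,D)$ is decomposable (Zhykhovich). The smallest are $p=3$, $n=2$, $m=1$ and $p=2$, $n=3$, $m=2$. There $M_{m,D}$ is a proper summand that we do not see directly. By (1), $(M_{m,D})_K\cong M_{m,D_K}\oplus R$, and we must show $R=0$.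

A sensible first approach is this. A nonzero $R$ gives a nontrivial projector over $K$. If the images in $\mathrm{Ch}(\bar X\times\bar X)$ of $\mathrm{Ch}(X\times X)$ and $\mathrm{Ch}(X_K\times X_K)$ were equal, the image of that projector would come from $F$, and nilpotence (F1) would produce a nontrivial projector over $F$. So one would like the rule "same index, same rational cycles". The rule is false.

*Example.* Let $p=2$, and let $D$ be division of degree $4$ and exponent $4$ (for instance over $\mathbb Q$, with nonzero local invariants $1/4$ and $3/4$). Let $K$ be the function field of the Severi–Brauer variety of $D^{\otimes2}$. By the index reduction formula for Severi–Brauer varieties, $\operatorname{ind}D_K=\gcd_i\operatorname{ind}(D\otimes D^{\otimes 2i})$. All classes here are odd multiples of $[D]$; they generate the same subgroup of the Brauer group as $[D]$, so they have the same splitting fields and index $4$. Hence $D_K$ is division. Its exponent is $2$. Let $X=X(2,D)$. In the exact sequence $\operatorname{Pic}(X\times X)\to\operatorname{Pic}(\bar X\times\bar X)=\mathbb Z^2\to\operatorname{Br}(F)$,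 the class of $\mathcal O(a,b)$ goes to $\pm2(a+b)[D]$. Over $F$ it is rational iff $a+b$ is even; over $K$ always. So the image of $\operatorname{Hom}(M(X)(3),M(X))=\mathrm{Ch}^1(X\times X)$ in $\mathrm{Ch}^1(\bar X\times\bar X)=\mathbb F_2^2$ grows from dimension $1$ to dimension $2$, although $D_K$ is division.

So new rational cycles do appear, and we must show that they are invisible for decompositions. The plan is as follows. *If all multiplicities $n_{l,i}$ are the same over $F$ and over $K$, then every $R$ in (1) vanishes*; this is a short count, done in Section 9. And $n_{l,i}$ is the rank of a bilinear form, given by intersection numbers, on two Hom groups (Section 7). These groups may grow over $K$. We shall exhibit finitely many vectors, defined over $F$, which span both groups modulo the radicals over $F$ *and* over $K$ (Section 8). Their intersection numbers do not change, so the rank does not change. To know that they span modulo the radicals we need one input: $M_{l,D}$ occurs exactly once in $M(X_l)$ (Section 6).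

## 5. Summands of motives of flag varieties, seen through the index

We use the following facts.

**(F2)** (Karpenko, *Upper motives of algebraic groups and incompressibility of Severi–Brauer varieties*, J. reine angew. Math. 677 (2013).) Let $G$ be semisimple of inner type and $Z$ projective $G$-homogeneous. Every indecomposable summand of $M(Z)$ is a shift of $U(Z')$ for some projective $G$-homogeneous $Z'$. Moreover $U(Z)\cong U(Z')$ iff there are multiplicity-one correspondences $Z\rightsquigarrow Z'$ and $Z'\rightsquigarrow Z$. Since $\mathrm{Ch}(Z\times Z')\to\mathrm{Ch}(Z'_{F(Z)})$ is onto and turns multiplicity into degree, this holds iff $Z'_{F(Z)}$ and $Z_{F(Z')}$ have $0$-cycles of degree prime to $p$.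

**(F3)** (Blanchet; Schofield–Van den Bergh.) If $D$ is division of degree $p^n$, then $\operatorname{ind}D_{F(X(p^l,D))}=p^l$.

**(F4)** (Karpenko, *Cohomology of relative cellular spaces and of isotropic flag varieties*, 2000; Brosnan, Invent. Math. 2005.) Let $C$ be division and let $\mathbb G_m$ act on $X(\underline d;M_r(C))$ through the diagonal torus of $\mathrm{GL}_r$ with distinct weights. The fixed locus is $\coprod\prod_{h=1}^rX(\underline d^{(h)};C)$ over all tuples of weakly increasing sequences, with entries from $0$ to $\deg C$, such that $\sum_h\underline d^{(h)}=\underline d$. The motive of the variety is the sum of the motives of these components, each shifted by the dimension of the positive-weight part of the tangent space at a fixed point (Białynicki-Birula decomposition).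

*Example.* For a quaternion division algebra $H$ and $X(2,M_2(H))$ the tuples are $(2,0)$, $(0,2)$, giving points, and $(1,1)$, giving $Q\times Q$ with $Q=X(1,H)$. At a fixed point of $Q\times Q$ the tangent space has dimension $4$, its weight-$0$ part has dimension $2$, and each of the opposite weights $\pm(w_2-w_1)$ has dimension $1$. So the motive is $\mathbb F_2\oplus\mathbb F_2(4)\oplus M(Q\times Q)(1)$ (for $p=2$), of rank $1+1+4=6$.

The next observation is elementary and used constantly.

**(T)** Let $Z$ be smooth projective with all closed points of degree divisible by $p$. Any composite $\mathbb F_p(i)\to M(Z)(j)\to\mathbb F_p(i)$ is the degree mod $p$ of a $0$-cycle on $Z$, hence $0$. So all composites $\mathbb F_p(i)\to N\to\mathbb F_p(i)$ through a summand $N$ of a finite sum of shifts of such motives $M(Z)$ vanish. In particular $N$ has no Tate summand.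

**Lemma 1.** Let $A$ be central simple over $L$ with division part $C$ of degree $p^e$.

(a) Let $Z$ be a finite product of projective homogeneous varieties under $\mathrm{PGL}_1$ of matrix algebras over $C$. Every indecomposable summand of $M(Z)$ is a shift of some $M_{l,C}$, $0\le l\le e$; here $M_{e,C}=\mathbb F_p$. Moreover $U(X(p^l,A))\cong M_{\min(l,e),C}$.

(b) If $l<l'\le e$, no shift of $M_{l',C}$ is a summand of $M(X(p^l,A))$.

(c) $M_{l,C}(i)\cong M_{l',C}(i')$ only if $(l,i)=(l',i')$.

(d) For $l<e$, $M_{l,C}$ has no Tate summand over any $L'/L$ with $\operatorname{ind}C_{L'}>p^l$. For $e\ge l'\ge v_p(\operatorname{ind}C_{L'})$, $(M_{l',C})_{L'}$ has $\mathbb F_p$ as a summand.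

*Proof.* (a) By (F2) the summands are shifts of $U(Z')$ with $Z'$ a product of varieties $X(\underline d;M_r(C))$. By (P) there is $l\le e$ such that for every $L'/L$: $Z'$ has a $0$-cycle of degree prime to $p$ over $L'$ iff it has an $L'$-point iff $v_p(\operatorname{ind}C_{L'})\le l$ iff $X(p^l,C)$ has an $L'$-point. Each of $Z'$ and $X(p^l,C)$ has a point over its own function field, so each has a point over the function field of the other. By (F2), applied to the product group acting on both, $U(Z')\cong M_{l,C}$. For the last statement, (P) says that $X(p^l,A)$ has an $L'$-point iff $v_p(\operatorname{ind}C_{L'})\le\min(l,e)$, and the same argument applies.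

(d) If $\operatorname{ind}C_{L'}>p^l$, all closed points of $X(p^l,C)_{L'}$ have degree divisible by $p$ by (P), and (T) applies. If $l'\ge v_p(\operatorname{ind}C_{L'})$, then $X(p^{l'},C)$ has an $L'$-point, so its upper motive over $L'$ is $\mathbb F_p$, a summand of $(M_{l',C})_{L'}$ by (1).

(b) Over $L(X(p^{l'},C))$ the index is $p^{l'}$ by (F3). There $M_{l',C}$ acquires a Tate summand by (d), while $M(X(p^l,A))$ has none by (P) and (T), since $l<l'$.

(c) An isomorphism makes $M_{l',C}(i'-i)$ a summand of $M(X(p^l,C))$ and $M_{l,C}(i-i')$ a summand of $M(X(p^{l'},C))$, so $l=l'$ by (b). Over $\bar L$ all Tate shifts in $M_{l,C}$ are $\ge0$, and $0$ occurs because $\mathrm{Ch}^0\neq0$. So the lowest shift of $M_{l,C}(i)$ is $i$, and $i=i'$. $\square$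

Thus for $D$ division and $X=X(\underline d;D)$ the multiplicities $n_{l,i}(X)=n_{l,i}(\underline d;D)$ in $M(X)\cong\bigoplus M_{l,D}(i)^{n_{l,i}}$ are well defined.

*Example.* Let $\deg D=3=p$ and $Y=X(1,D)$. Over $Y$ the algebra splits, and $X(1,2;D)\to Y$ is the projective bundle of a rank-$2$ vector bundle. So $M(X(1,2;D))=M(Y)\oplus M(Y)(1)$, and $M(Y)=M_{0,D}$ (the case $m=0$ of Section 4). Hence $n_{0,0}=n_{0,1}=1$ and all other multiplicities are $0$.

**Lemma 2.** In $\operatorname{End}(M_{l,D})$ every element is nilpotent or invertible.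

*Proof.* Let $h$ be an element. The image of $\operatorname{End}(M_{l,D})$ over $\bar F$ is a finite ring, so some power $g=h^k$, $k\ge1$, has idempotent image, and $g^2-g$ is nilpotent by (F1). In the commutative ring $\mathbb F_p[h]$ of characteristic $p$ we get $0=(g^2-g)^{p^s}=g^{2p^s}-g^{p^s}$ for large $s$. So $h^{kp^s}$ is idempotent, hence $0$ or $1$ by indecomposability, and $h$ is nilpotent or invertible. $\square$

## 6. Traces, ranks, and the single occurrence of $M_{l,D}$ in $M(X_l)$

**Lemma 3.** $p^{n-l}\mid\operatorname{rk}M$ for every summand $M=(X_l,\pi)$ of $M(X_l)$.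

*Proof.* **Step 1: an integral lift.** This step replaces the rank mod $p$ by traces of integral matrices. Let $\Pi\in\mathrm{CH}_{\dim X_l}(X_l\times X_l)$ lift $\pi$, and let $P$ be the endomorphism of the finitely generated free group $\mathrm{CH}(\bar X_l)$ induced by $\Pi$. We claim that for $N\ge1$
$$\operatorname{tr}(P^N)=\deg\Delta^*(\Pi^{\circ N}).\tag{2}$$
Since $\bar X_l$ is cellular, $\mathrm{CH}(\bar X_l\times\bar X_l)=\mathrm{CH}(\bar X_l)\otimes\mathrm{CH}(\bar X_l)$, so $\Pi^{\circ N}_{\bar F}=\sum_ku_k\times v_k$. It acts by $x\mapsto\sum_k\deg(xu_k)v_k$. The trace of $x\mapsto\deg(xu)v$ is $\deg(vu)$, so the total trace is $\sum_k\deg(v_ku_k)=\deg\Delta^*(\Pi^{\circ N})$.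

**Step 2: divisibility.** This step bounds the traces from the arithmetic of $D$. By (2), $\operatorname{tr}(P^N)$ is the degree of a $0$-cycle on $X_l$ defined over $F$. For a closed point with residue field $\kappa$ we have $\operatorname{ind}D_\kappa\mid p^l$ and $p^n\mid[\kappa:F]\operatorname{ind}D_\kappa$, so $p^{n-l}\mid[\kappa:F]$. Hence $p^{n-l}\mid\operatorname{tr}(P^N)$ for all $N\ge1$.

**Step 3: the rank as a $p$-adic limit.** This step recovers the rank from the traces. $P$ mod $p$ is an idempotent of rank $\rho=\operatorname{rk}M$. So exactly $\rho$ of the eigenvalues of $P$ in $\bar{\mathbb Z}_p$ are $\equiv1$ modulo the maximal ideal and the others are $\equiv0$. If $\lambda\equiv1$ then $\lambda^{p^N}\to1$; if $\lambda\equiv0$ then $\lambda^{p^N}\to0$. So $\operatorname{tr}(P^{p^N})\to\rho$ $p$-adically, and $p^{n-l}\mid\rho$. $\square$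

*Example.* For $l=0$ a nonzero summand of $M(X_0)$ has rank divisible by $p^n$, which is $\operatorname{rk}M(X_0)$. A complementary summand of rank $0$ has identity in the kernel of (F1), so it vanishes. This recovers the indecomposability for $m=0$.

**Tate count.** Let $C$ be division of degree $p^l$. The number of Tate summands of $M(X(\underline d;M_r(C)))$ is the number of tuples of weakly increasing sequences $\underline d^{(1)},\dots,\underline d^{(r)}$ with sum $\underline d$ and all entries in $\{0,p^l\}$. It depends only on $\underline d,r,p^l$. For $X(p^l,M_r(C))$ the Tate summands are $\mathbb F_p(p^{2l}k)$, $k=0,\dots,r-1$, once each.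

*Proof.* Use (F4). If all $d^{(h)}_j\in\{0,p^l\}$, the component is a rational point. Otherwise it has a factor $X(\underline d^{(h)};C)$ with some $0<d_j^{(h)}<p^l$. By (P) all closed points of the component have degree divisible by $p$, and (T) shows that it contributes no Tate summand. For $X(p^l,M_r(C))$ the good tuples are $r$ isolated fixed points $e_h$, the submodules $e_hC\subset C^r$. The tangent space at $e_h$ is $\bigoplus_{h'\ne h}\operatorname{Hom}_C(e_hC,e_{h'}C)$, with summands of dimension $p^{2l}$ and weight $w_{h'}-w_h$. So the shift is $p^{2l}$ times the number of $h'$ with $w_{h'}>w_h$, and this number takes each value $0,\dots,r-1$ once. $\square$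

**Lemma 4.** $v_p(\operatorname{rk}M_{l,D})=n-l$, and $n_{l,j}(X_l)=\delta_{j,0}$.

*Proof.* Induction on $n-l$, over all fields and division algebras. For $l=n$, $X_n=\operatorname{Spec}F$ and both claims are clear. Let $l<n$, $E=F(X_{n-1})$, and $D_E\cong M_p(B)$ with $B$ division of degree $p^{n-1}$ (F3).

**Step 1: count the copies of $M_{l,B}$ in $M(X_l)_E$.** This fixes how much room there is. By Lemma 1(a),(b), $M(X_l)_E$ is a sum of shifts of $M_{l',B}$, $l'\le l$. Let $c$ be the number of shifts of $M_{l,B}$ among them. Over $E'=E(X(p^l,B))$ the index is $p^l$. By the Tate count, $M(X_l)_{E'}$ has $p^{n-l}$ Tate summands and $M(X(p^l,B))_{E'}$ has $p^{n-1-l}$. The $M_{l',B}$ with $l'<l$ contribute none by Lemma 1(d). By induction, and Lemma 1(b), $M(X(p^l,B))$ contains $M_{l,B}$ once and otherwise only shifts of $M_{l',B}$ with $l'<l$, so $(M_{l,B})_{E'}$ has all $p^{n-1-l}$ Tate summands. Hence $c=p$.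

**Step 2: all of them lie in $(M_{l,D})_E$.** This uses divisibility of ranks. Let $c_1$ be the number of shifts of $M_{l,B}$ in $(M_{l,D})_E$. Then $1\le c_1\le p$, since $U((X_l)_E)\cong M_{l,B}$ is a summand by (1) and Lemma 1(a). We have
$$\operatorname{rk}M_{l,D}=c_1\operatorname{rk}M_{l,B}+(\text{ranks of }M_{l',B},\ l'<l).$$
By Lemma 3 for $B$, the terms in the bracket are divisible by $p^{n-1-l'}$, hence by $p^{n-l}$. By Lemma 3 for $D$, $p^{n-l}\mid\operatorname{rk}M_{l,D}$. By induction $v_p(\operatorname{rk}M_{l,B})=n-1-l$. So $p\mid c_1$ and $c_1=p=c$. Each shift of $M_{l,D}$ in $M(X_l)$ uses up $p$ of the $c=p$ copies, so $M_{l,D}$ occurs once. Since the upper motive itself occurs, the shift is $0$.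

**Step 3: the exact valuation.** This completes the induction. By Step 2 and Lemma 1(b),
$$\binom{p^n}{p^l}=\operatorname{rk}M(X_l)=\operatorname{rk}M_{l,D}+(\text{ranks of }M_{l',D},\ l'<l).$$
The bracket is divisible by $p^{n-l+1}$ by Lemma 3, and $v_p\binom{p^n}{p^l}=n-l$. So $v_p(\operatorname{rk}M_{l,D})=n-l$. $\square$

*Remark.* Ranks alone do not give Theorem A. For $p=3$, $n=2$, $m=1$ we have $\operatorname{rk}M(X_1)=\binom93=84$ and $\operatorname{rk}M_{0,D}=9$. If $k$ copies of $M_{0,D}$ split off, $\operatorname{rk}M_{1,D}=84-9k=3(28-3k)$ has $3$-adic valuation $1$ for every $k$. So nothing in this count forbids that one more copy splits off over $K$.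

## 7. Multiplicities as ranks of an intersection form

Let $D$ be division, $X=X(\underline d;D)$, $Y=X_l$, $i\in\mathbb Z$. Consider
$$\mathcal B\colon\operatorname{Hom}(M(Y)(i),M(X))\times\operatorname{Hom}(M(X),M(Y)(i))\to\mathbb F_p,\qquad \mathcal B(\alpha,\beta)=\operatorname{mult}(\beta\circ\alpha).$$
The rank of a bilinear form is the dimension of its left argument space modulo the left radical (on the right one gets the same number, if finite). It equals the rank of the Gram matrix of any two finite families that span the two sides modulo the radicals.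

**Lemma 5.** $\operatorname{rank}\mathcal B=n_{l,i}(X)$.

*Proof.* **Step 1: split the form along a decomposition.** This reduces $\mathcal B$ to indecomposable pieces. Let $\iota_t,\rho_t$ be the inclusions and projections of a complete decomposition $M(X)=\bigoplus_tM_{l_t,D}(j_t)$, and $\iota,\rho$ those of $M_{l,D}$ in $M(Y)$. Then $\operatorname{mult}(\iota\rho)=1$. Since $\rho\iota=1$, $m(h)=\operatorname{mult}(\iota h\rho)$ is a unital ring homomorphism $\operatorname{End}(M_{l,D})\to\mathbb F_p$. We have
$$\mathcal B(\alpha,\beta)=\operatorname{mult}(\iota\rho\,\beta\alpha\,\iota\rho)=\sum_tm(g_tf_t),\quad f_t=\rho_t\alpha\iota\colon M_{l,D}(i)\to M_{l_t,D}(j_t),\quad g_t=\rho\beta\iota_t .$$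

**Step 2: only copies of $M_{l,D}(i)$ count.** If $m(g_tf_t)\ne0$, then $g_tf_t$ is not nilpotent, hence invertible by Lemma 2. So $f_t(g_tf_t)^{-1}g_t$ is a nonzero idempotent of the indecomposable $M_{l_t,D}(j_t)$, hence the identity, and $f_t$ is an isomorphism. By Lemma 1(c), $(l_t,j_t)=(l,i)$.

**Step 3: the form on these copies is standard.** For $(l_t,j_t)=(l,i)$, identify the two motives; then $m(g_tf_t)=m(g_t)m(f_t)$. So $\mathcal B$ is the pullback of the standard form on $\mathbb F_p^{\,n_{l,i}}\times\mathbb F_p^{\,n_{l,i}}$ under $\alpha\mapsto(m(f_t))_t$ and $\beta\mapsto(m(g_t))_t$. These linear maps are onto: $\alpha=\sum c_t\iota_t\rho$ has $f_t=c_t$, and $\beta=\sum c_t\iota\rho_t$ has $g_t=c_t$. Hence the rank is $n_{l,i}$. $\square$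

**Intersection formula.** For $\alpha\in\mathrm{Ch}_{\dim Y+i}(Y\times X)$ and $\beta\in\mathrm{Ch}_{\dim X-i}(X\times Y)$, let $a\in\mathrm{Ch}_i(X_{F(Y)})$ be the restriction of $\alpha$ to the generic fiber and $b=pr_{X*}\beta\in\mathrm{Ch}^i(X)$. Then
$$\mathcal B(\alpha,\beta)=\deg(a\cdot b_{F(Y)}).\tag{3}$$

*Proof.* Push $(\alpha\times[Y])\cdot([Y]\times\beta)$ from $Y\times X\times Y$ first to $Y\times X$. By the projection formula the result is $\alpha\cdot([Y]\times b)$. So $pr_{1*}(\beta\circ\alpha)=pr_{Y*}(\alpha\cdot([Y]\times b))$ in $\mathrm{Ch}_{\dim Y}(Y)=\mathbb F_p[Y]$, and the coefficient can be read off at the generic point of $Y$. $\square$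

By (3), $\mathcal B$ sees $\alpha$ only through its generic restriction, and over $F(Y)$ the index is $p^l$. This is where (T) can remove most of the possible vectors.

## 8. Adapted families span modulo the radicals

**Definition (adapted family).** Let $X=X(\underline d;D)$ and $Y=X_l$. An adapted family is a finite family $\alpha_\lambda\in\mathrm{Ch}_{\dim Y+s_\lambda}(Y\times X)$, $\alpha_\lambda^*\in\mathrm{Ch}^{s_\lambda}(Y\times X)$, $\lambda\in\Lambda$, such that $pr_{Y*}(\alpha_\lambda\alpha_\mu^*)=\delta_{\lambda\mu}[Y]$ whenever $s_\lambda=s_\mu$, and such that $|\Lambda|$ is the number of Tate summands of $M(X_{F(Y)})$.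

Adapted families exist. Take the inclusions and projections of the Tate summands in a complete decomposition of $M(X_{F(Y)})$. They are classes in $\mathrm{Ch}_{s_\lambda}(X_{F(Y)})$ and $\mathrm{Ch}^{s_\lambda}(X_{F(Y)})$; lift them to $Y\times X$. For $s_\lambda=s_\mu$ the class $pr_{Y*}(\alpha_\lambda\alpha_\mu^*)$ lies in $\mathbb F_p[Y]$ and is determined over $F(Y)$.

*Example.* Let $p=2$ and $Y=X$ a conic without rational points ($n=1$, $l=0$). Over $F(Y)$ it is $\mathbb P^1$, with two Tate summands. Take $s=0$: $\alpha_0=[\Delta]$, $\alpha_0^*=[Y\times X]$, and $s=1$: $\alpha_1=[Y\times X]$, $\alpha_1^*=[\Delta]$. Both pushforwards to $Y$ are $[Y]$.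

**Proposition 6.** For any adapted family, $n_{l,i}(X)$ is the rank of the matrix
$$\bigl(\operatorname{mult}(\alpha_\lambda^t\circ\alpha_\mu)\bigr),\qquad s_\mu=i,\quad s_\lambda=\dim X-\dim Y-i .$$

*Example.* In the conic example, $i=0$ gives $s_\mu=s_\lambda=0$ and the matrix $(\operatorname{mult}\Delta)=(1)$, so $n_{0,0}=1$. For $i=1$ we would need $s_\lambda=-1$: no such $\lambda$, and $n_{0,1}=0$. This matches $M(X)=M_{0,D}$.

*Proof of Proposition 6.* Note that $\alpha_\lambda^t\in\mathrm{Ch}_{\dim Y+s_\lambda}(X\times Y)$ lies in $\operatorname{Hom}(M(X),M(Y)(i))$ exactly when $s_\lambda=\dim X-\dim Y-i$. Let $a_\lambda,a_\lambda^*$ be the restrictions to $X_{F(Y)}$.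

**Step 1: the generic fiber.** This step splits $M(X_{F(Y)})$ into a visible and an invisible part. If $s_\lambda=s_\mu$, then $\deg(a_\lambda a_\mu^*)=\delta_{\lambda\mu}$, and there are no nonzero morphisms between Tate motives of different shifts. So the $a_\lambda,a_\lambda^*$ split off $T=\bigoplus_\lambda\mathbb F_p(s_\lambda)$:
$$M(X_{F(Y)})=T\oplus N .$$
$N$ has no Tate summand, since $T$ already has all $|\Lambda|$ of them. By (F3), $\operatorname{ind}D_{F(Y)}=p^l$; let $C$ be the division part of $D_{F(Y)}$. By Lemma 1(a), $N$ is a sum of shifts of upper motives of $X(p^{l'},C)$ with $l'\le l$, and $l'=l$ is excluded because $M_{l,C}$ is Tate. For $l'<l$ these varieties have no $0$-cycles of degree prime to $p$, so (T) applies to $N$.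

**Step 2: the left side.** This step shows that the $\alpha_\mu$ with $s_\mu=i$ span the left side modulo the left radical. Let $\alpha\in\operatorname{Hom}(M(Y)(i),M(X))$ have generic restriction $a=\sum_{s_\mu=i}c_\mu a_\mu+a'$ with $a'\in\mathrm{Ch}_i(N)$. For every $b\in\mathrm{Ch}^i(X)$, $\deg(a'\cdot b_{F(Y)})$ is a composite $\mathbb F_p(i)\to N\to\mathbb F_p(i)$, hence $0$. By (3), $\alpha\equiv\sum_{s_\mu=i}c_\mu\alpha_\mu$ modulo the left radical.

**Step 3: a decomposition of $M(Y\times X)$.** The right side consists of transposes of cycles on $Y\times X$; this step gives a normal form for such cycles. Put $W=Y\times X$, $q=pr_Y\colon W\to Y$, and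
$$\varphi_\lambda=(q,\mathrm{id}_W)_*(\alpha_\lambda)\colon M(Y)(s_\lambda)\to M(W),\qquad\psi_\mu=(\mathrm{id}_W,q)_*(\alpha_\mu^*)\colon M(W)\to M(Y)(s_\mu).$$
The degrees are right: $\varphi_\lambda\in\mathrm{Ch}_{\dim Y+s_\lambda}(Y\times W)$ and $\psi_\mu\in\mathrm{Ch}_{\dim W-s_\mu}(W\times Y)$. With $\Delta\colon Y\to Y\times Y$ the diagonal, we claim
$$\psi_\mu\circ\varphi_\lambda=\Delta_*\bigl(q_*(\alpha_\lambda\alpha_\mu^*)\bigr).\tag{4}$$
Let $p_{12},p_{23},p_{13}$ be the projections of $Y\times W\times Y$ and $g\colon W\times Y\to Y\times W\times Y$, $g(w,y)=(q(w),w,y)$. Then $p_{12}^*\varphi_\lambda=g_*(\alpha_\lambda\times[Y])$ and $p_{23}g=\mathrm{id}$. Using the projection formula for $g$ and then for $(\mathrm{id}_W,q)$,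
$$p_{12}^*\varphi_\lambda\cdot p_{23}^*\psi_\mu=g_*\bigl((\alpha_\lambda\times[Y])\cdot(\mathrm{id}_W,q)_*\alpha_\mu^*\bigr)=\bigl(g\circ(\mathrm{id}_W,q)\bigr)_*(\alpha_\lambda\alpha_\mu^*).$$
Since $p_{13}\circ g\circ(\mathrm{id}_W,q)=(q,q)=\Delta\circ q$, applying $p_{13*}$ gives (4).

Now $q_*(\alpha_\lambda\alpha_\mu^*)\in\mathrm{Ch}_{\dim Y+s_\lambda-s_\mu}(Y)$ is $0$ if $s_\lambda>s_\mu$ and $\delta_{\lambda\mu}[Y]$ if $s_\lambda=s_\mu$. So the matrix $(\psi_\mu\varphi_\lambda)$ is block triangular with identity diagonal blocks, hence invertible. Therefore the $\varphi_\lambda$ are the components of a split inclusion, and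
$$M(Y\times X)\cong\bigoplus_\lambda M(Y)(s_\lambda)\oplus N' .$$
Moreover $(\varphi_\lambda)_*(x)=q^*(x)\cdot\alpha_\lambda$ for $x\in\mathrm{Ch}(Y)$, by the projection formula for $(q,\mathrm{id}_W)$. So every $z\in\mathrm{Ch}_{\dim X-i}(Y\times X)$ has the form
$$z=\sum_\lambda q^*(x_\lambda)\cdot\alpha_\lambda+z',\qquad x_\lambda\in\mathrm{Ch}^{j_\lambda}(Y),\quad j_\lambda=\dim Y+s_\lambda-\dim X+i,\quad z'\in\mathrm{Ch}_{\dim X-i}(N').\tag{5}$$

**Step 4: $N'$ is a sum of shifts of $M_{l',D}$ with $l'<l$.** This prepares the removal of $z'$. By Lemma 1(a), $N'$ is a sum of shifts of motives $M_{l',D}$. If some $l'\ge l$ occurred, $N'_{F(Y)}$ would have a Tate summand by Lemma 1(d). But over $F(Y)$,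
$$M(Y\times X)\cong M(Y)\otimes(T\oplus N)\cong\bigoplus_\lambda M(Y)(s_\lambda)\oplus(M(Y)\otimes N),$$
so $N'_{F(Y)}\cong M(Y)\otimes N$ by Krull–Schmidt. This is a summand of a sum of shifts of motives $M(Y\times X(p^{l'},C))$ with $l'<l$, so it has no Tate summand by (T).

**Step 5: the $z'$ lie in the right radical** (after transposition). By Step 4, the identity of $N'$ factors through a sum of shifts of $M(X_{l'})$ with $l'<l$. So $z'$ is a sum of classes $pr_{W*}(\theta\cdot(v\times[W]))$ with $\theta\in\mathrm{Ch}(X_{l'}\times W)$ and $v\in\mathrm{Ch}(X_{l'})$, that is, a sum of pushforwards of cycles on $X_{l'}\times Y\times X$. Hence $b'=pr_{X*}z'$ is a sum of pushforwards of cycles $u\in\mathrm{Ch}(X_{l'}\times X)$. For any $a\in\mathrm{Ch}_i(X_{F(Y)})$, $\deg(a\cdot b')$ is a sum of degrees $\deg(([X_{l'}]\times a)\cdot u)$ of $0$-cycles on $(X_{l'}\times X)_{F(Y)}$. Each is $0$ mod $p$ by (P), since $\operatorname{ind}D_{F(Y)}=p^l>p^{l'}$. Apply (3).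

**Step 6: terms with $j_\lambda>0$ lie in the right radical.** This is where Lemma 4 enters. Let $\beta=(q^*(x)\cdot\alpha_\lambda)^t$ with $x\in\mathrm{Ch}^j(Y)$, $j=j_\lambda>0$. By Step 2 it suffices to pair with $\alpha_\mu$, $s_\mu=i$. By (3) and the projection formula,
$$\mathcal B(\alpha_\mu,\beta)=\deg_{(Y\times X)_{F(Y)}}\bigl(([Y]\times a_\mu)\cdot q^*x\cdot\alpha_\lambda\bigr)=\deg_{Y_{F(Y)}}(x\cdot y),\qquad y=q_*\bigl(([Y]\times a_\mu)\cdot\alpha_\lambda\bigr).$$
Here $[Y]\times a_\mu$ has codimension $\dim X-i$, so $y\in\mathrm{Ch}_{\dim Y+s_\lambda-\dim X+i}(Y_{F(Y)})=\mathrm{Ch}_j(Y_{F(Y)})$. Suppose $\deg(x\cdot y)\ne0$. Let $\tilde y\in\mathrm{Ch}_{\dim Y+j}(Y\times Y)$ lift $y$ (first factor generic), and let $\beta'=\Delta_*(x)\in\mathrm{Ch}_{\dim Y-j}(Y\times Y)$, so $pr_{1*}\beta'=x$. By (3) for $(Y,Y,j)$ in place of $(Y,X,i)$, the corresponding form takes the nonzero value $\deg(y\cdot x)$ on $(\tilde y,\beta')$. By Lemma 5, $n_{l,j}(X_l)\ge1$, which contradicts Lemma 4 because $j>0$.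

**Step 7: reading off the rank.** In (5), $x_\lambda=0$ if $j_\lambda<0$. If $j_\lambda=0$, i.e. $s_\lambda=\dim X-\dim Y-i$, then $x_\lambda$ is a scalar multiple of $[Y]$. So modulo the radicals the left side is spanned by the $\alpha_\mu$ with $s_\mu=i$ and the right side by the $\alpha_\lambda^t$ with $s_\lambda=\dim X-\dim Y-i$. Thus $\operatorname{rank}\mathcal B$ is the rank of the stated matrix, and Lemma 5 finishes the proof. $\square$

**Computing with Proposition 6 for $l=0$.** Let $Y=X(1,D)$ and let $J\subset D_Y$ be the tautological ideal bundle, a right $D_Y$-module. Then $D_Y\cong\operatorname{End}(\mathcal V)$ with $\mathcal V=J^\vee$, and $Y\times X(d,D)\to Y$ is the Grassmann bundle of $\mathcal V$, with tautological subbundle $\mathcal T$ of rank $d$. Over $\bar F$ write $D=\operatorname{End}(V)$. Then $J=\operatorname{Hom}(V,\mathcal O(-1))$, so $\mathcal V=V\otimes\mathcal O(1)$ and $\mathcal T=\mathcal O(1)\boxtimes T$ with $T$ tautological on $\bar X$. Put $h=c_1(\mathcal O(1))$. By (3) the entries of the matrix are $\deg(a_\mu\cdot pr_{X*}\alpha_\lambda)$,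 computed over $\bar F$, and $pr_{X*}$ takes the coefficient of $h^{\dim Y}$. Since $M(X_{F(Y)})$ is a sum of Tate motives, any lift of a basis of $\mathrm{Ch}(X_{F(Y)})$, together with lifts of the dual basis, is adapted.

*Degree $4$, $p=2$, $X=X(2,D)$.* Here $\dim Y=3$, $\dim X=4$, so $s_\lambda=1-i$ and only $i=0,1$ matter. For $i=1$, $s_\lambda=0$: the point class of $\mathrm{Gr}(2,4)$ is $c_2(T)^2$, so $\alpha_\lambda=c_2(\mathcal T)^2$, which over $\bar F$ is $(c_2+c_1h+h^2)^2$ with $c_j=c_j(T)$. The coefficient of $h^3$ is $2c_1=0$ mod $2$, so $n_{0,1}=0$. For $i=0$, $s_\lambda=1$: $\mathrm{Ch}_1(\mathrm{Gr}(2,4))$ is spanned by $c_1(T)c_2(T)$, so $\alpha_\lambda=c_1(\mathcal T)c_2(\mathcal T)$, which over $\bar F$ is $(c_1+2h)(c_2+c_1h+h^2)$. The coefficient of $h^3$ is $2=0$, so $n_{0,0}=0$. With Lemma 4 and Lemma 1(b), $M(X(2,D))=M_{1,D}$ is indecomposable, in agreement with Section 4.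

*Degree $9$, $p=3$, $X=X(3,D)$.* Here $\dim Y=8$, $\dim X=18$. Use Schur polynomials $s_\lambda$ in the three Chern roots $x_1,x_2,x_3$ of $T^\vee$, for partitions $\lambda$ in the $3\times6$ box; they give the Schubert basis of $\mathrm{Ch}(\mathrm{Gr}(3,9))$. Lift $s_\lambda(T^\vee)$ by $s_\lambda(\mathcal T^\vee)$; over $\bar F$ the roots of $\mathcal T^\vee$ are $x_j-h$. Expanding the bialternant formula (the Vandermonde determinant is translation invariant),
$$s_\lambda(x-h)=\sum_\nu\det\binom{\lambda_r+3-r}{\nu_c+3-c}_{r,c}\,(-h)^{|\lambda|-|\nu|}s_\nu(x).$$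
Take $i=2$, so $s_\lambda=8$ and $|\lambda|=10$, and choose the partition $(6,4,0)$, with $\nu=(2,0,0)$. The coefficient of $h^8s_{(2)}$ is
$$\det\begin{pmatrix}70&8&1\\5&5&1\\0&0&1\end{pmatrix}=350-40=310\equiv1\pmod 3 .$$
With $a_\mu$ dual to $s_{(2)}$, the matrix has a nonzero entry, so $n_{0,2}\ge1$: $M_{0,D}(2)$ is a summand of $M(X(3,D))$ for every division algebra $D$ of degree $9$. The entry was computed from $\mathcal T$ alone, and nothing in it depends on $F$.

## 9. The multiplicities do not change: Theorems A and B

Let $D_K$ be division, $X=X(\underline d;D)$, $Y=X_l$.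

**Step 1: an adapted family over $F$ stays adapted over $K$.** Let $(\alpha_\lambda,\alpha_\lambda^*)$ be an adapted family over $F$. Its base change satisfies the duality relations over $K$. By (F3), $\operatorname{ind}D_{F(Y)}=p^l$; and $\operatorname{ind}D_{K(Y_K)}=p^l$, because $D_K$ is division. In both cases the algebra is $M_r$ of a division algebra of degree $p^l$, with $r=p^{n-l}$. By the Tate count, $M(X_{K(Y_K)})$ and $M(X_{F(Y)})$ have the same number $|\Lambda|$ of Tate summands. So the base-changed family is adapted.

**Step 2: equality of the multiplicities.** Multiplicities of correspondences do not change under base change, so the matrices of Proposition 6 over $F$ and over $K$ are equal: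
$$n_{l,i}(\underline d;D)=n_{l,i}(\underline d;D_K)\quad\text{for all }l,i.\tag{6}$$

**Step 3: Theorem A.** This is the count announced in Section 4. By (1), $(M_{l,D})_K\cong M_{l,D_K}\oplus R_l$. For $X=X(p^m,D)$, (6) gives
$$\bigoplus_{l,i}M_{l,D_K}(i)^{n_{l,i}}\cong M(X_K)\cong\bigoplus_{l,i}M_{l,D_K}(i)^{n_{l,i}}\oplus\bigoplus_{l,i}R_l(i)^{n_{l,i}} .$$
By Krull–Schmidt, $\bigoplus R_l(i)^{n_{l,i}}=0$. Since $n_{m,0}(X(p^m,D))\ge1$, $R_m=0$. So $(M_{m,D})_K\cong M_{m,D_K}$ is indecomposable, which proves Theorem A.

**Step 4: Theorem B.** The first part is (6). For the second, the indecomposable summands of $M(Z)$ are shifts $M_{l,D}(i)$ by Lemma 1(a). Over $K$ they become $M_{l,D_K}(i)$ by Theorem A, indecomposable and pairwise non-isomorphic for distinct $(l,i)$ by Lemma 1(c). This proves Theorem B. $\blacksquare$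

## 10. When the index drops: Theorem C

**Step 1: decomposability.** The "if" part is Theorem A. Let $\operatorname{ind}D_K=p^e<p^n$ and $m<n$. By (1) and Lemma 1(a), $(M_{m,D})_K$ contains $U(X(p^m,D)_K)\cong M_{\min(m,e),B}$ as a summand; we check that it is proper. If $e<m$, it is $M_{e,B}=\mathbb F_p$, of rank $1<p^{n-m}\le\operatorname{rk}M_{m,D}$ (Lemma 3). If $e\ge m$, then $v_p(\operatorname{rk}M_{m,B})=e-m<n-m=v_p(\operatorname{rk}M_{m,D})$ by Lemma 4. In both cases the summand is proper and $(M_{m,D})_K$ is decomposable. This includes the last statement of the theorem.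

**Step 2: the shifts of $M_{m,B}$ in $M(X_m)_K$.** Let $e\ge m$ and $K'=K(X(p^m,B))$, over which the index is $p^m$. This step counts Tate summands over $K'$ with their shifts. By Lemma 1(a),(b), $M(X_m)_K$ is a sum of shifts of $M_{l',B}$, $l'\le m$, and those with $l'<m$ have no Tate summand over $K'$ by Lemma 1(d). Put $u=t^{p^{2m}}$, where exponents of $t$ record shifts. By the Tate count, the Tate summands of $M(X_m)_{K'}$ have generating function $1+u+\dots+u^{p^{n-m}-1}$. By Lemma 4, $M(X(p^m,B))$ is $M_{m,B}$ plus shifts of $M_{l',B}$ with $l'<m$. So those of $(M_{m,B})_{K'}$ have generating function $1+u+\dots+u^{p^{e-m}-1}$. Hence the shifts of $M_{m,B}$ in $M(X_m)_K$ have generating function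
$$\frac{1-u^{p^{n-m}}}{1-u^{p^{e-m}}}=\sum_{k=0}^{p^{n-e}-1}u^{kp^{e-m}}=\sum_{k=0}^{p^{n-e}-1}t^{p^{m+e}k}.$$

**Step 3: they all lie in $(M_{m,D})_K$.** By Lemma 4 and Lemma 1(b), $M(X_m)$ is $M_{m,D}$ plus shifts of $M_{l',D}$ with $l'<m$. The latter have no Tate summands over $K'$ by Lemma 1(d), since $\operatorname{ind}D_{K'}=p^m>p^{l'}$. A shift of $M_{m,B}$ does have one. So they contain no shift of $M_{m,B}$ over $K$, and all copies found in Step 2 lie in $(M_{m,D})_K$. Its other summands are shifts of $M_{l',B}$, $l'<m$. $\blacksquare$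

## 11. Specialization and a generic algebra: Theorem D

**Lemma 7.** Let $R$ be a DVR with fraction field $L$ and residue field $\kappa$, and let $\mathcal D$ be an Azumaya $R$-algebra of degree $p^n$ with $\mathcal D_\kappa$ division. Then $\mathcal D_L$ is division, and $n_{l,i}(\underline d;\mathcal D_L)=n_{l,i}(\underline d;\mathcal D_\kappa)$.

*Proof.* **Step 1: $\mathcal D_L$ is division.** If $\operatorname{ind}\mathcal D_L=p^s<p^n$, then $X(p^s,\mathcal D)$ has an $L$-point, hence by properness an $R$-point, hence a $\kappa$-point. This contradicts that $\mathcal D_\kappa$ is division.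

**Step 2: specialize an adapted family.** Let $\mathcal X=X(\underline d;\mathcal D)$ and $\mathcal Y=X(p^l,\mathcal D)$; these are smooth projective over $R$. Fulton's specialization maps $\sigma\colon\mathrm{Ch}((\cdot)_L)\to\mathrm{Ch}((\cdot)_\kappa)$ (*Intersection Theory*, §20.3) commute with proper pushforward, flat pullback and products on smooth schemes, and send $[\mathcal Y_L]$ to $[\mathcal Y_\kappa]$. Let $(\alpha_\lambda,\alpha_\lambda^*)$ be an adapted family over $L$. Then $(\sigma\alpha_\lambda,\sigma\alpha_\lambda^*)$ satisfies the duality relations. By (F3) the indices over $L(\mathcal Y_L)$ and $\kappa(\mathcal Y_\kappa)$ are both $p^l$, so by the Tate count (which depends only on $\underline d$, $r=p^{n-l}$, $p^l$) the motives $M(\mathcal X_{L(\mathcal Y_L)})$ and $M(\mathcal X_{\kappa(\mathcal Y_\kappa)})$ have the same number of Tate summands. So the specialized family is adapted. Compositions and $pr_{1*}$ commute with $\sigma$, so $\operatorname{mult}(\sigma\alpha_\lambda^t\circ\sigma\alpha_\mu)=\operatorname{mult}(\alpha_\lambda^t\circ\alpha_\mu)$, and Proposition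 6 gives the claim. $\square$

*Proof of Theorem D.* **Step 1: reduction to characteristic $0$.** If $\operatorname{char}F=\ell>0$, let $R$ be a complete DVR of characteristic $0$ with residue field $F$ (a Cohen ring). Lift $D$ to an Azumaya $R$-algebra, which is possible since $R$ is complete (Grothendieck). By Lemma 7 the numbers for $D$ agree with those of a division algebra of the same degree over the fraction field of $R$, which has characteristic $0$.

**Step 2: a generic algebra.** This step constructs one division algebra $\Delta$ with which all others will be compared. Let $k=\mathbb Q$, fix an embedding of $\mathrm{PGL}_{p^n}$ in some $\mathrm{GL}_M$ over $k$, and let $V=\mathrm{GL}_M/\mathrm{PGL}_{p^n}$, a smooth geometrically integral $k$-variety. Let $\mathcal A$ be the Azumaya algebra on $V$ given by the torsor $\mathrm{GL}_M\to V$, and let $\Delta=\mathcal A_{k(V)}$. It depends only on $p$, $n$ and the fixed embedding. Let $F$ have characteristic $0$ and let $D/F$ be division of degree $p^n$. Since $H^1(F,\mathrm{GL}_M)=1$, the class of $D$ in $H^1(F,\mathrm{PGL}_{p^n})$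 comes from a point $y\in V(F)$ with $\mathcal A_y\cong D$.

**Step 3: from the point $y$ to the generic point of $V_F$.** This step climbs through a chain of DVRs. Let $O$ be the regular local ring of $V_F$ at $y$, with regular parameters $t_1,\dots,t_d$. Put $O_i=O/(t_1,\dots,t_i)$, a regular local domain, and $L_i=\operatorname{Frac}O_i$, so $L_0=F(V)$ and $L_d=F$. The localization of $O_i$ at $(t_{i+1})$ is a DVR with fraction field $L_i$ and residue field $L_{i+1}$. Applying Lemma 7 for $i=d-1,\dots,0$ shows that $\mathcal A_{F(V)}=\Delta_{F(V)}$ is division with the same numbers $n_{l,i}$ as $D$.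

**Step 4: descent to $k(V)$.** Since $\Delta_{F(V)}$ is division, so is $\Delta$. Now (6) for the extension $F(V)/k(V)$ gives $n_{l,i}(\underline d;D)=n_{l,i}(\underline d;\Delta)$. The right-hand side depends only on $p,n,\underline d,l,i$. $\blacksquare$
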